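# Rapid decay and first-order commutators: finite subgroups of almost constant length

## 1. How well does an averaging projection commute with a length?

Let $G$ be a group with a length function $\ell$: $\ell(g)=0$ exactly for $g=1$, $\ell(g^{-1})=\ell(g)$, $\ell(gh)\le\ell(g)+\ell(h)$. Let $\lambda$ be the left regular representation on $\ell^2(G)$ and let $D$ be the diagonal operator $D\delta_g=\ell(g)\delta_g$. Take a finite subgroup $H$ and its averaging projection
$$p_H=\frac1{|H|}\sum_{h\in H}h .$$
How large is the commutator $[D,\lambda(p_H)]$?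

This can be computed by hand. Both operators preserve each finite-dimensional space $\ell^2(Hx)$, $x\in G$. On it, $\lambda(p_H)$ sends every basis vector to the average of all of them, so it equals $\eta\eta^*$ with $\eta=|H|^{-1/2}\sum_{g\in Hx}\delta_g$. Let $m_x$ and $\sigma_x$ be the mean and the standard deviation of $\ell$ on $Hx$ (uniform weights). Then $\langle D\eta,\eta\rangle=m_x$ and $\|D\eta-m_x\eta\|^2=\sigma_x^2$, so $D\eta=m_x\eta+\sigma_x\zeta$ with a unit vector $\zeta\perp\eta$ (if $\sigma_x\neq0$). Hence
$$[D,\eta\eta^*]=(D\eta)\eta^*-\eta(D\eta)^*=\sigma_x(\zeta\eta^*-\eta\zeta^*),$$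
which has norm $\sigma_x$. Therefore
$$\|[D,\lambda(p_H)]\|=\sup_{x\in G}\sigma_x. \tag{1}$$

Here are three cases with $H=G$, so that there is only one coset.

* $G=\mathbb Z/2$, nontrivial element of length $R$. The values are $0,R$, so $\sigma=R/2$.
* $G=(\mathbb Z/2)^k$ with the Hamming weight. The length of a random element is a sum of $k$ independent fair bits, so $\sigma=\sqrt k/2$. This grows with the group.
* Any finite $G$ with $\ell(g)=R$ for all $g\ne1$. The value $0$ is taken once, so $\sigma^2=R^2\frac1{|G|}\bigl(1-\frac1{|G|}\bigr)$ and $\sigma\le R/\sqrt{|G|}$. As soon as $|G|\ge R^2$ we have $\sigma\le1$, however large $R$ is.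

The third case is the interesting one. If one group $G$ contained finite subgroups $H_1,H_2,\dots$ of growing order, each with lengths nearly constant on *every* coset $H_nx$, the projections $p_{H_n}$ would have uniformly bounded commutators with $D$. But they would not be close to each other: a commutator bound would be holding for an infinite separated family. The next section says which notion of compactness this would violate, and which hypothesis on $G$ might be hoped to forbid it.

## 2. Length functions, quantum metrics and rapid decay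

Throughout, $G$ is a countable discrete group and $\ell$ is a **proper** length function: all balls $\{\ell\le r\}$ are finite. Since $[D,\lambda(g)]\delta_x=(\ell(gx)-\ell(x))\delta_{gx}$ and $|\ell(gx)-\ell(x)|\le\ell(g)$, the commutator $[D,\lambda(f)]$ is bounded for every $f\in C_c(G)$. Iterating, the $k$-fold commutator of $\lambda(g)$ multiplies by $(\ell(gx)-\ell(x))^k$. We write $\mathrm{ad}_D(T)=[D,T]$ and put
$$L_k(f)=\|\mathrm{ad}_D^k(\lambda(f))\|,\qquad L=L_1,\qquad f\in C_c(G).$$
We view $C_c(G)$ as a dense unital $*$-subalgebra of the reduced $C^*$-algebra $C^*_r(G)$.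

**Definition (compact quantum metric space).** For a seminorm $L'$ on $C_c(G)$, the pair $(C_c(G),L')$ is a compact quantum metric space if
$$d_{L'}(\varphi,\psi)=\sup\{|\varphi(f)-\psi(f)|:f\in C_c(G),\ L'(f)\le1\}$$
is a metric on the state space of $C^*_r(G)$ which metrizes the weak$^*$ topology.

*Example.* Let $G=\mathbb Z/2=\{1,h\}$ with $\ell(h)=R$, and $f=x\,1+y\,h$. In the basis $\delta_1,\delta_h$ the commutator $[D,\lambda(f)]$ is $\begin{pmatrix}0&-Ry\\Ry&0\end{pmatrix}$, so $L(f)=R|y|$. A state is determined by $\varphi_t(h)=t\in[-1,1]$, and $d_L(\varphi_t,\varphi_{t'})=\sup_{R|y|\le1}|y||t-t'|=|t-t'|/R$. The state space is an interval of length $2/R$ and we have a compact quantum metric space.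

**Definition (rapid decay).** $(G,\ell)$ has rapid decay if there are $C,t>0$ with $\|\lambda(f)\|\le C\|f(1+\ell)^t\|_2$ for all $f\in C_c(G)$.

*Example.* $G=\mathbb Z$, $\ell(n)=|n|$: by Cauchy–Schwarz $\|\lambda(f)\|\le\sum|f(n)|\le\bigl(\sum_n(1+|n|)^{-2}\bigr)^{1/2}\|f(1+|\cdot|)\|_2$, so $t=1$ works.

**Definition (finitely generated pair).** $(G,\ell)$ is a finitely generated pair if $G$ is finitely generated and $\ell$ is the word length of a finite symmetric generating set. Such an $\ell$ is a proper length function.

A result of Christensen and Ivan says: if $(G,\ell)$ has rapid decay, there is an integer $k=k_{(G,\ell)}$ such that $(C_c(G),L_k)$ is a compact quantum metric space. The problem, taken from Are Austad, "Compact Quantum Metric Spaces from Weakly Geodesic Length Functions on Hyperbolic Groups", arXiv:2608.28303 (2026), is whether one may always choose $k=1$ for finitely generated pairs with rapid decay. The answer is no, in the following form.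

**Theorem.** For every integer $K\ge1$ there is a finitely generated pair $(G,\ell)$ with rapid decay such that none of $(C_c(G),L_1),\dots,(C_c(G),L_K)$ is a compact quantum metric space.

The case $K=1$ answers the problem; the general case shows that no integer $k$ works for all such pairs. For each single pair some larger $k$ works, by Christensen–Ivan.

We shall use the normal form theorems for amalgams and for trees of groups, and Bass–Serre trees (Serre, *Trees*); Haagerup's inequality $\|\lambda(\varphi)\|\le2\|\varphi(1+|\cdot|)^2\|_2$ for finitely generated free groups with the free word length (Haagerup 1979); and the fact that two projections in a unital $C^*$-algebra at distance $<1$ are unitarily equivalent in it.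

## 3. Bounded separated projections exclude a compact quantum metric

The purpose of this section is to turn the computation of Section 1 into a sufficient condition for the failure of $L_1,\dots,L_K$. For $K$ iterated commutators the standard deviation is replaced by moments of order $2K$.

**Proposition 1.** Let $K\ge1$, let $A$ be a constant, and let $H_n\subset G$ be infinitely many finite subgroups with pairwise distinct orders. Suppose that for every $n$ and every $x\in G$ there is $M\in\mathbb R$ with
$$\ell(hx)\le M\ \ (h\in H_n)\qquad\text{and}\qquad\frac1{|H_n|}\sum_{h\in H_n}\bigl(1+M-\ell(hx)\bigr)^{2K}\le A. \tag{2}$$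
Then none of $(C_c(G),L_1),\dots,(C_c(G),L_K)$ is a compact quantum metric space.

*Proof.* **Step 1: the seminorms of $p_n:=p_{H_n}$ are bounded.** On $\ell^2(H_nx)$ we have $\lambda(p_n)=\eta\eta^*$ as in Section 1. With $M$ from (2) put $\Delta=M-D$ there; then $\mathrm{ad}_D=-\mathrm{ad}_\Delta$. For $1\le r\le K$, expanding the iterated commutator into terms $\pm\binom ri\Delta^i\eta\eta^*\Delta^{r-i}$ gives
$$\|\mathrm{ad}_D^r(\eta\eta^*)\|\le\sum_{i=0}^r\binom ri\|\Delta^i\eta\|\,\|\Delta^{r-i}\eta\|\le2^KA,$$
because $\|\Delta^i\eta\|^2=\frac1{|H_n|}\sum_h(M-\ell(hx))^{2i}\le A$ for $0\le i\le K$. The operator $\mathrm{ad}^r_D(\lambda(p_n))$ is the direct sum of these blocks, so $L_r(p_n)\le2^KA$ for all $n$.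

**Step 2: the $p_n$ are separated.** The canonical trace takes the value $1/|H_n|$ at $p_n$, and these are pairwise distinct. Projections at distance $<1$ are unitarily equivalent, hence have equal trace. So $\|p_n-p_m\|\ge1$ for $n\ne m$.

**Step 3: compactness would contradict this.** Suppose $(C_c(G),L_r)$ is a compact quantum metric space for some $r\le K$. Then the state space with $d_{L_r}$ is a compact metric space. The functions $\varphi\mapsto\varphi(p_n)/(2^KA)$ are $1$-Lipschitz on it, by Step 1 and the definition of $d_{L_r}$, and uniformly bounded. By Arzelà–Ascoli a subsequence is uniformly Cauchy. Since $\sup_\varphi|\varphi(y)|=\|y\|$ for self-adjoint $y$, that subsequence of $(p_n)$ is norm Cauchy, against Step 2. $\square$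

**The window for $|H_n|$.** Let $R=\max_{h\in H_n}\ell(h)$. In (2) with $x=1$ we have $M\ge R$, and the single element $h=1$ contributes at least $R^{2K}$ to the sum. On the other hand $\|\lambda(p_n)\|=1$, so rapid decay gives $1\le C|H_n|^{-1/2}(1+R)^t$. Together
$$\frac{R^{2K}}A\le|H_n|\le C^2(1+R)^{2t}. \tag{3}$$
So the order of $H_n$ has to be a polynomial in its radius, of degree at least $2K$. Rapid decay does not forbid this, because its exponent $t$ is ours to choose after $K$. It remains to build a group.

## 4. Lamps on a free group, and two tails that fail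

Let $F$ be free on $a,b,c$ with word length $|\cdot|$ and Cayley tree $\mathrm{Cay}(F)$ (edges $v-vx$, $x\in\{a,b,c\}$). For $v,v'\in F$ let $v\wedge v'$ be the length of the longest common prefix; then $d(v,v')=|v|+|v'|-2(v\wedge v')$.

Suppose $N$ is a group generated by involutions $s_p$, $p\in F$ ("lamps"), on which $F$ acts by $f\cdot s_p=s_{fp}$. In $G=N\rtimes F$ we have $fs_1f^{-1}=s_f$, so $G$ is generated by $s:=s_1$ and $a,b,c$. Write an element as $(\mu,v)=\mu v$, with *sheet* $\mu\in N$ and *position* $v\in F$. Right multiplication by a letter moves the position along an edge; right multiplication by $s$ gives $\mu vs=\mu s_vv$, that is, it *toggles* the lamp at the current position: $(\mu,v)\to(\mu s_v,v)$. For example the word $s\,a\,s\,a^{-1}$ leads $(1,1)\to(s_1,1)\to(s_1,a)\to(s_1s_a,a)\to(s_1s_a,1)$.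

To reach $s_p$ one can walk to $p$, toggle, and walk back: $2|p|+1$ steps. This suggests how to get a finite subgroup with nearly constant lengths. Choose a set $P\subset F$ of $2^k-1$ points at the same distance $\rho$ from $1$, and impose on $N$ that $\{1\}\cup\{s_p:p\in P\}$ be a group $H\cong(\mathbb Z/2)^k$. If direct routes were optimal, then for $x=z\in F$
$$\ell(s_pz)=\rho+1+d(p,z)=(2\rho+1+|z|)-2(p\wedge z).$$
The deviation from $M=2\rho+1+|z|$ is $2(p\wedge z)$. If the points of $P$ are the ends of paths that branch like a binary tree, then at most $2^{k-j}$ of them satisfy $p\wedge z\ge j$: the deviation has an exponential tail, and all its moments are bounded.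

If $P$ were a full level of a binary tree, $|H|$ would be exponential in $\rho$, which (3) excludes. So we branch only for $k$ levels, with $2^k$ about $\rho^{2K}$, and then continue each branch by a long unbranched tail: $w(h)=u_h\cdot(\text{tail})$, where $u_h$ runs over the words of length $k$ in $a,b$. Equivariance forces us to impose the same relations on every translate $gP$. The danger is that translates interfere.

**A tail independent of $h$ fails.** Let $w(h)=u_h\tau$ with one fixed word $\tau$, $k\ge3$, $u_1=a^k$, $P=\{w(h):h\ne1\}$, and $g=ab^{-1}$. Then $g\cdot by\tau=ay\tau$, so $P$ and $gP$ share all the points $ay\tau$ with $|y|=k-1$, $y\ne a^{k-1}$; that is nearly half of each. For two such $y\neq y'$ the product $s_{ay\tau}s_{ay'\tau}$ is computed in both groups. If for instance $u_h$ lists the binary digits of $h$ ($a=0$, $b=1$), the first group gives the lamp at $ay''\tau$, where $y''$ has the digits of $y+y'$, and the second gives the lamp at $g\,ay''\tau=ab^{-1}ay''\tau$. The relations identify lamps at two different points, and the picture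 above is lost.

**A periodic tail fails too.** Let the tail remember $h$: $w(h)=u_h(cu_h)^m$. Take $g=u_hc$. Then $[1,w(h)]$ and $[g,gw(h)]$ share the path from $g$ to $w(h)$, of length $\rho-k-1$. The two translates run along each other for almost their full length, and there is no hope of reading off from a position to which translate it belongs.

So a not too short piece of the tail must determine both the element $h$ and its place in the tail. A tail made of pieces $c\,u_h\,c\,a^i$, $i=1,2,3,\dots$, does this. After that three things have to be controlled: detours inside $P$ (a product $s_{q_1}s_{q_2}$ may equal $s_p$), other translates through the same point, and elements $x$ on a nontrivial sheet.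

## 5. Self-locating words and small overlaps

Fix $K$ and put $\omega=\frac1{100}$. Let
$$J_n=2^n,\qquad k_n=4Kn,\qquad H_n=(\mathbb Z/2)^{k_n},\qquad|H_n|=2^{k_n}=J_n^{4K}.$$
Let $n$ range over $n\ge n_0$, where $n_0$ is such that $J_n\ge2000$ and $J_n\ge4k_n+16$ for all $n\ge n_0$. (So $n\ge11$, $k_n\ge44$.) Fix a bijection $h\mapsto u_h$ from $H_n$ to the words of length $k_n$ in $a,b$, with $u_1=a^{k_n}$. For $h\ne1$ the word $u_h$ contains the letter $b$, and we put
$$w_n(h)=u_hZ_1Z_2\cdots Z_{J_n},\qquad Z_i=c\,u_h\,c\,a^i.$$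
The shape for $k=2$, $J=2$, $u_h=ab$ would be $ab\cdot cabca\cdot cabcaa$. These are positive words of length
$$\rho_n=k_n+J_n(k_n+2)+\tfrac{J_n(J_n+1)}2,$$
which increases with $n$.

**Sizes.** Since $k_n\le\frac{J_n}4-4$, we get $\frac12J_n^2+J_nk_n\le\rho_n\le\frac34J_n^2\le J_n^2$. Hence
$$\rho_n^{2K}\le|H_n|\le(2\rho_n)^{2K},\qquad k_n\le\omega\rho_n,\qquad\tfrac\omega2\rho_n\ge\tfrac{J_n^2}{400}\ge5J_n\ge\Lambda_n:=2(k_n+J_n+2)+1. \tag{4}$$
Indeed $|H_n|=(J_n^2)^{2K}$ and $\rho_n\le J_n^2\le2\rho_n$; $\rho_n\ge J_nk_n\ge2000k_n$; and $\Lambda_n\le\frac52J_n-3$.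

**Definition (block).** A block is a pair $B=(n,g)$ with $n\ge n_0$ and $g\in F$. Let $T_n=\bigcup_{h\ne1}[1,w_n(h)]\subset\mathrm{Cay}(F)$. The tree of $B$ is $T_B=gT_n$, its root is $g$, its leaves are $P_B=\{gw_n(h):h\ne1\}$, and $\rho_B=\rho_n$, $k_B=k_n$. The depth of $t\in T_B$ is $|t|_B=d(g,t)$.

Distinct words $u_h$ have a common prefix of length $<k_n$, so for $q\ne q'$ in $P_B$ the paths $[g,q]$ and $[g,q']$ share length $<k_B$. We shall use the following consequences constantly.

* A point of $T_B$ of depth $\ge k_B$ lies on $[g,q]$ for exactly one leaf $q$. A path in $T_B$ all of whose vertices have depth $\ge k_B$ stays on one $[g,q]$, because of two adjacent vertices the one nearer the root lies on every $[g,q]$ containing the other.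
* $\operatorname{diam}T_B\le2\rho_B$, and
$$d(q,q')\ge2\rho_B-2k_B\ge(2-2\omega)\rho_B\qquad(q\ne q'\in P_B). \tag{5}$$
* Since the first $k_n$ letters of $w_n(h)$ determine $h$ and are a word in $a,b$,
$$\#\{h\in H_n\setminus1:w_n(h)\text{ has a given prefix of length }j\}\le\max(2^{k_n-j},1). \tag{6}$$

The next lemma is what the tails are for.

**Lemma 2 (small overlap).** If $B\ne B'$, then $\operatorname{diam}(T_B\cap T_{B'})\le\omega\min(\rho_B,\rho_{B'})$.

*Proof.* Let $B=(n,g)$, $B'=(n',g')$ with $n\le n'$, and suppose that the subtree $T_B\cap T_{B'}$ contains a segment longer than $\omega\rho_n$.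

**Step 1: find a common positive word.** Splitting the segment at its vertex closest to $g$, we get a segment $\theta\subset T_B\cap T_{B'}$ which is monotone with respect to $g$ and has length $>\frac\omega2\rho_n\ge\Lambda_n$. All words $w$ are positive, so in both trees "away from the root" is the positive direction of an edge. Hence $\theta$, positively directed, runs away from the root in both trees. It lies in some $[g,gw_n(h)]$ and in some $[g',g'w_{n'}(h')]$, and it reads one positive word $Z$ with $|Z|\ge\Lambda_n$, a factor of both words.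

**Step 2: $Z$ contains a full piece $Z_ic$ of $w_n(h)$.** Write $k=k_n$, $J=J_n$. We have $|Z_i|\le k+J+2$. Since $|Z|>|Z_J|$, the factor $Z$ starts at or before the start of $Z_J$. So within at most $k+J+1$ letters of $Z$ a new factor $Z_i$ starts: either $Z$ starts in $u_h$, or at the start of some $Z_i$, or strictly inside some $Z_{i-1}$ with $i\le J$. At least $\Lambda_n-(k+J+1)=k+J+4>|Z_J|$ letters of $Z$ remain from there. Hence $i<J$; and since $|Z_i|+1\le k+J+2$, $Z$ contains $Z_ic=c\,u_h\,c\,a^i\,c$.

**Step 3: locate the piece in the other word.** The successive $c$-free pieces between consecutive letters $c$ in $w_{n'}(h')$ are $u_{h'},a,u_{h'},a^2,\dots,a^{J_{n'}-1},u_{h'}$. Since $u_h$ contains $b$, it equals $u_{h'}$ as a word. Comparing lengths, $n=n'$, and then $h=h'$. The word $u_{h'}$ contains $b$, so the piece $a^i$ occurs exactly once among these pieces, which fixes the position. So $\theta$ starts at the same position of the same word in both descriptions, and $g=g'$. Then $B=B'$, a contradiction. $\square$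

**Projections.** For a vertex $v$ and a specified $T_B$ let $\hat v$ be the nearest point of $T_B$. Then $d(v,t)=d(v,\hat v)+d(\hat v,t)$ for $t\in T_B$. If $\hat v\ne\hat v'$, then $d(v,v')=d(v,\hat v)+d(\hat v,\hat v')+d(\hat v',v')$ and $[\hat v,\hat v']\subset[v,v']$.

## 6. The forest of blocks

Small overlap makes blocks meet each other in a treelike way. Let $\mathcal F$ be the bipartite graph whose vertices are the *points* $p\in F$ and the blocks, with $p$ adjacent to $B$ iff $p\in P_B$. Every point $p$ lies in a block; for instance $p\in P_B$ for $B=(n,pw_n(h)^{-1})$, for any $n\ge n_0$ and $h\ne1$.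

**Lemma 3 (chains).** Let $p_0,B_1,p_1,\dots,B_l,p_l$ ($l\ge1$) satisfy $p_{i-1}\ne p_i$, $p_{i-1},p_i\in P_{B_i}$ and $B_i\ne B_{i+1}$. Then $d(p_0,p_l)\ge\sum_i\rho_{B_i}$, and $[p_0,p_l]$ has an initial segment of length $\ge\rho_{B_1}$ contained in $T_{B_1}$. In particular $p_l\ne p_0$, and $\mathcal F$ is a forest.

*Proof.* Concatenate the segments $[p_{i-1},p_i]\subset T_{B_i}$, of length $\ge(2-2\omega)\rho_{B_i}$ by (5). The overlap $[p_i,p_{i-1}]\cap[p_i,p_{i+1}]$ lies in $T_{B_i}\cap T_{B_{i+1}}$, so by Lemma 2 its length is at most $\omega\min(\rho_{B_i},\rho_{B_{i+1}})$. After removing the overlaps each segment keeps a middle part of length $\ge(2-4\omega)\rho_{B_i}>0$, and the first one keeps an initial part of length $\ge(2-3\omega)\rho_{B_1}$. At each junction the remaining parts leave the branch point along different edges, because the whole overlap was removed. So the concatenation of the remaining parts has no backtracking: it is the geodesic $[p_0,p_l]$. Both claims follow. A cycle of $\mathcal F$ would give such a sequence with $p_l=p_0$. $\square$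

**Definition (branches of the forest).** For $q\in P_B$ let $\mathrm{Pt}_{B,q}$ be the set of points in the component of $\mathcal F\setminus\{B\}$ containing $q$. For $p\in P_B$ let $\mathcal K_{p,B}$ be the set of points in the component of $\mathcal F\setminus\{p\}$ containing $B$. Then $\mathcal K_{p,B}=\bigsqcup_{q\in P_B\setminus p}\mathrm{Pt}_{B,q}$.

For instance, if $q\in P_B\cap P_{B'}$ with $B\ne B'$, then $\mathrm{Pt}_{B,q}$ contains all leaves of $B'$, whereas the only leaf of $B$ in it is $q$.

The next lemma says that, seen from $T_B$, everything in the branch at $q$ is near $q$.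

**Lemma 4.** If $y\in\mathrm{Pt}_{B,q}$, its projection to $T_B$ satisfies $d(\hat y,q)\le\omega\rho_B$. Hence for $y\in\mathrm{Pt}_{B,q}$, $y'\in\mathrm{Pt}_{B,q'}$ with $q\ne q'$ we have $d(\hat y,\hat y')\ge(2-4\omega)\rho_B>0$.

*Proof.* Let $y\ne q$. The path in $\mathcal F$ from $q$ to $y$ starts $q,B_1,\dots$ with $B_1\ne B$. By Lemma 3, $[q,y]$ starts with a segment of length $\ge\rho_{B_1}$ in $T_{B_1}$; also $[q,\hat y]=[q,y]\cap T_B$ is an initial segment of $[q,y]$. Their intersection lies in $T_B\cap T_{B_1}$, so by Lemma 2 $\min(d(q,\hat y),\rho_{B_1})\le\omega\min(\rho_B,\rho_{B_1})$. As $\rho_{B_1}>\omega\rho_{B_1}$, the minimum on the left is $d(q,\hat y)$, which is therefore $\le\omega\rho_B$. The second claim follows from (5). $\square$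

## 7. The group $N\rtimes F$ and its decompositions

**Definition (the pair $(G,\ell)$).** Let $N$ be generated by $s_p$ ($p\in F$) subject to: for each block $B=(n,g)$, the map $1\mapsto1$, $h\mapsto s_{gw_n(h)}$ ($h\neq 1$) is a homomorphism $H_n\to N$. The group $F$ acts on $N$ by $f\cdot s_p=s_{fp}$, since $f$ carries the relations of $(n,g)$ to those of $(n,fg)$. Put
$$G=N\rtimes F,\qquad s=s_1,\qquad S=\{s,a^{\pm1},b^{\pm1},c^{\pm1}\},$$
and let $\ell$ be the word length of $S$. Since $fsf^{-1}=s_f$, the finite symmetric set $S$ generates $G$.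

**Trees of groups, recalled.** In a tree of groups each vertex and each edge carries a group, and each edge group embeds in the groups of its two ends. The fundamental group $\Gamma$ is generated by the vertex groups, with the edge groups identified. Vertex groups embed in $\Gamma$, and so do fundamental groups of subtrees; disjoint subtrees may be collapsed to single vertices carrying their fundamental groups without changing $\Gamma$. The Bass–Serre tree has as vertices the cosets $u\Gamma_\zeta$ of vertex groups; the original tree embeds in it as a strict fundamental domain (if $u\zeta=u'\zeta'$, then $\zeta=\zeta'$ and $u'\in u\Gamma_\zeta$), and the stabilizer of $u\zeta$ is $u\Gamma_\zeta u^{-1}$. An element of two vertex groups fixes the path between the two vertices, so it lies in all edge groups along that path. For an amalgam over a subgroup $C$, a product $\pi_1\cdots\pi_l$ with $\pi_i$ in factors, $\pi_i\notin C$, and consecutive $\pi_i$ in different factors is called reduced; if $l\ge1$ it is not in $C$, and if $l\ge2$ it is in no factor.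

**Lamps are distinct.** Since $\mathcal F$ is a forest, $N$ is the free product, over the components $\kappa$ of $\mathcal F$, of the fundamental groups $N_\kappa$ of trees of groups with underlying tree $\kappa$, point groups $\langle s_p\rangle\cong\mathbb Z/2$, block groups $H_B\cong H_n$ and edge groups $\langle s_p\rangle$. All these groups embed, and every nontrivial element of $H_B$ is $s_q$ for a unique $q\in P_B$.

If $y\ne q$ are points of one component, the path from $y$ to $q$ starts $y,B,y_1$ with $y_1\ne y$, and $\langle s_y\rangle\cap\langle s_{y_1}\rangle=1$ in $H_B$; hence $\langle s_y\rangle\cap\langle s_q\rangle=1$. Points of different components lie in different free factors. So the $s_y$, $y\in F$, are pairwise distinct. In the same way $s_y\notin H_B$ if $y\notin P_B$: if $y$ and $B$ are in one component, the path from $y$ to $B$ starts $y,B_1,y_1$ with $y_1\neq y$, and an element of $\langle s_y\rangle\cap H_B$ lies in $\langle s_y\rangle\cap\langle s_{y_1}\rangle=1$.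

**Two star decompositions.** For a component $\kappa$ let $N^{(\kappa)}$ be generated by the $s_y$, $y\notin\kappa$; thus $N=N_\kappa*N^{(\kappa)}$.

(S1) *At a point $p$ of $\kappa$.* $N$ is the amalgam over $\langle s_p\rangle$ of the groups $N_{p,B}=\langle s_p,s_y:y\in\mathcal K_{p,B}\rangle$ ($B\ni p$, meaning $p\in P_B$) and $\langle s_p\rangle*N^{(\kappa)}$. Indeed, collapse in $\kappa$ each component of $\kappa\setminus\{p\}$. This gives a star with center group $\langle s_p\rangle$, whose leaf groups are the fundamental groups of the components; these are generated by their vertex groups, hence equal $N_{p,B}$ (note $s_p\in H_B$). All edge groups are $\langle s_p\rangle$. So $N_\kappa$ is the amalgam of the $N_{p,B}$, and $N=N_\kappa*N^{(\kappa)}=N_\kappa*_{\langle s_p\rangle}(\langle s_p\rangle*N^{(\kappa)})$.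

(S2) *At a block $B$ of $\kappa$.* $N$ is the fundamental group of a star of groups with center $H_B$ and leaves $N_{B,q}=\langle s_y:y\in\mathrm{Pt}_{B,q}\rangle$ ($q\in P_B$, edge group $\langle s_q\rangle$) and $N^{(\kappa)}$ (trivial edge group). Collapse each component of $\kappa\setminus\{B\}$ to see this. In particular $N_{B,q}\cap H_B=\langle s_q\rangle$.

The normal form theorem for (S2) says: a product $h_0\pi_1h_1\cdots\pi_lh_l$ with $l\ge1$, $h_i\in H_B$, $\pi_i\in Y_i\setminus E_i$ ($Y_i$ a leaf group, $E_i$ its edge group), and with no $i$ ($1\le i<l$) such that $Y_i=Y_{i+1}$ and $h_i\in E_i$, is not in $H_B$. In the Bass–Serre tree, with $o$ the vertex $H_B$, this is the statement that the path $o,\ h_0Y_1,\ h_0\pi_1o,\ h_0\pi_1h_1Y_2,\dots$ does not backtrack, so its end is not $o$.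

**Paths.** In $\mathrm{Cay}(G,S)$, with edges $g-g\sigma$ ($\sigma\in S$), a path makes moves and toggles as in Section 4. A path from $(\mu,v)$ to $(\mu',z)$ with toggles at $q_1,\dots,q_m$ has $\mu'=\mu s_{q_1}\cdots s_{q_m}$ and length at least
$$d(v,q_1)+\sum_{i<m}d(q_i,q_{i+1})+d(q_m,z)+m,$$
with equality if it is geodesic. We write $d$ also for the metric of $\mathrm{Cay}(G,S)$. It is left invariant, $\ell(g)=d(1,g)$, and it restricts to the tree metric on $F$ (project $G\to F$, $s\mapsto1$). Left translation by an element of $N$ changes sheets but not positions, so it keeps the toggle sequence.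

## 8. Rapid decay

The plan is: reduce rapid decay to a convolution estimate on balls; get the estimate from a polynomial family of "midpoints"; find the midpoints in a Bass–Serre tree; then pass from $N$ to $G$.

**Lemma 5.** Let $\Gamma$ be a countable group with proper length $\ell$ and let $C,t\ge1$ be such that $\|f*\xi\|_2\le Cr^t\|f\|_2\|\xi\|_2$ for all real $r\ge1$ and all $f,\xi$ supported in $\{\ell\le r\}$. Then $(\Gamma,\ell)$ has rapid decay.

*Proof.* **Step 1: functions supported in one ball.** Let $f$ be supported in $\{\ell\le r\}$, $\alpha=f^**f$ and $\alpha_i=\alpha^{*2^i}$, which is supported in $\{\ell\le2^{i+1}r\}$. Let $A=\lambda(\alpha)\ge0$ and let $\mu$ be its spectral measure at $\delta_1$. If a spectral projection $E$ of $A$ kills $\delta_1$, then $E=0$, since $E$ commutes with right translations. So $\max\operatorname{supp}\mu=\|A\|$. As $\alpha_i=A^{2^i}\delta_1$,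
$$\|\alpha_i\|_2^{1/2^i}=\Bigl(\int x^{2^{i+1}}d\mu\Bigr)^{1/2^{i+1}}\longrightarrow\|A\|=\|\lambda(f)\|^2 .$$
By hypothesis $\|\alpha_{i+1}\|_2\le C(2^{i+1}r)^t\|\alpha_i\|_2^2$. Taking $2^{i+1}$-th roots and iterating, with $\sum_i2^{-i-1}=1$ and $\sum_i(i+1)2^{-i-1}=2$,
$$\|\lambda(f)\|^2\le\|\alpha\|_2\prod_{i\ge0}\bigl(C(2^{i+1}r)^t\bigr)^{2^{-i-1}}=C4^tr^t\|\alpha\|_2\le C^24^tr^{2t}\|f\|_2^2 .$$

**Step 2: sum over annuli.** For general $f\in C_c(\Gamma)$ let $f_i$ be its restriction to $2^i-1\le\ell<2^{i+1}-1$, $i\ge0$. By Step 1 with $r=2^{i+1}$, and as $1+\ell\ge2^i$ on the support of $f_i$,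
$$\|\lambda(f)\|\le\sum_iC2^t2^{(i+1)t}\|f_i\|_2=C4^t\sum_i2^{-i}\,2^{i(t+1)}\|f_i\|_2\le2C4^t\|f(1+\ell)^{t+1}\|_2$$
by Cauchy–Schwarz. $\square$

**Lemma 6.** Suppose there are sets $\mathcal Z(\nu)\subset\Gamma$ with $|\mathcal Z(\nu)|\le Q(\ell(\nu))$, where $Q$ is an increasing polynomial, and
$$\mathcal Z(\nu)\cap\mathcal Z(\nu')\cap\nu\mathcal Z(\nu^{-1}\nu')\ne\emptyset\qquad\text{for all }\nu,\nu'\in\Gamma .$$
Then the hypothesis of Lemma 5 holds.

*Proof.* The aim is to factor each term of the convolution through a midpoint $u$. For each $(\nu,\nu')$ choose $u$ in the intersection and put $v=u^{-1}\nu$, $w=u^{-1}\nu'$. Then $\nu=uv$ with $u\in\mathcal Z(uv)$; $\nu^{-1}\nu'=v^{-1}w$ with $v^{-1}=\nu^{-1}u\in\mathcal Z(v^{-1}w)$; and $u\in\mathcal Z(\nu')$. For fixed $\nu'$ different $\nu$ give different pairs $(u,v)$. So, by Cauchy–Schwarz in $v$,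
$$|(f*\xi)(\nu')|\le\sum_\nu|f(\nu)\xi(\nu^{-1}\nu')|\le\sum_{u\in\mathcal Z(\nu')}\Phi(u)X(u^{-1}\nu'),$$
$$\Phi(u)^2=\sum_{v:\,u\in\mathcal Z(uv)}|f(uv)|^2,\qquad X(w)^2=\sum_{v:\,v^{-1}\in\mathcal Z(v^{-1}w)}|\xi(v^{-1}w)|^2 .$$
Let $f,\xi$ be supported in $\{\ell\le r\}$, so that $f*\xi$ is supported in $\{\ell\le2r\}$. Summing over $u$ and substituting $\nu=uv$, $\sum_u\Phi(u)^2=\sum_\nu|\mathcal Z(\nu)||f(\nu)|^2\le Q(r)\|f\|_2^2$; substituting $v^{-1}w$ in the same way, $\sum_wX(w)^2\le Q(r)\|\xi\|_2^2$. A second Cauchy–Schwarz, over the at most $Q(2r)$ elements $u\in\mathcal Z(\nu')$, gives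
$$\|f*\xi\|_2^2\le Q(2r)\sum_u\Phi(u)^2\sum_wX(w)^2\le Q(2r)\,Q(r)^2\,\|f\|_2^2\|\xi\|_2^2 ,$$
and $Q(2r)^{1/2}Q(r)\le Cr^t$ for $r\ge1$ with suitable $C,t\geq 1$. $\square$

**Proposition 7.** $(G,\ell)$ has rapid decay.

*Proof.* **Step 1: midpoints for $N$.** In each component $\kappa$ choose a point $p_\kappa$ with $|p_\kappa|$ minimal. Let $\mathcal F^+$ be the tree obtained from $\mathcal F$ by adding a vertex $*$ (trivial group) joined to every $p_\kappa$ (trivial edge groups). The resulting tree of groups has fundamental group $N$. Let $\mathcal T$ be its Bass–Serre tree, $\mathcal F^+\subset\mathcal T$ the standard lift, $\xi_0=*$, and $N_\zeta$ the group of a vertex $\zeta$ of $\mathcal F^+$. Put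
$$\mathcal Z(\nu)=\{u\in N:u\zeta\in[\xi_0,\nu\xi_0]\text{ for some vertex }\zeta\text{ of }\mathcal F^+\}.$$
The median of $\xi_0,\nu\xi_0,\nu'\xi_0$ is a vertex of $\mathcal T$, so it is $u\zeta$ for some $u\in N$ and some $\zeta$. It lies on $[\xi_0,\nu\xi_0]$, on $[\xi_0,\nu'\xi_0]$ and on $[\nu\xi_0,\nu'\xi_0]=\nu[\xi_0,\nu^{-1}\nu'\xi_0]$. So $u\in\mathcal Z(\nu)\cap\mathcal Z(\nu')\cap\nu\mathcal Z(\nu^{-1}\nu')$.

**Step 2: there are polynomially many.** A vertex $u\zeta$ of $[\xi_0,\nu\xi_0]$ contributes the $|N_\zeta|$ elements of $uN_\zeta$. For $\nu=1$ this gives $\mathcal Z(1)=\{1\}$. Let $r=\ell(\nu)\ge1$ and $\nu=s_{y_1}\cdots s_{y_m}$ along a geodesic of $\mathrm{Cay}(G,S)$, so $m\le r$ and $|y_i|\le r$. Then $[\xi_0,\nu\xi_0]$ lies in the union of the translates by $s_{y_1}\cdots s_{y_{i-1}}$ of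
$$[\xi_0,s_{y_i}\xi_0]\subset[\xi_0,y_i]\cup s_{y_i}[\xi_0,y_i],$$
as $s_{y_i}$ fixes the vertex $y_i$. Here $[\xi_0,y_i]$ is a path $*,p_\kappa,B_1,p_1,\dots,B_l,y_i$ in $\mathcal F^+$. By Lemma 3 and the choice of $p_\kappa$, $\sum_j\rho_{B_j}\le d(p_\kappa,y_i)\le2|y_i|\le2r$. So the path has $2+2l\le2+4r$ vertices, whose groups have order at most $(4r)^{2K}$, because $|H_{B_j}|\le(2\rho_{B_j})^{2K}$ by (4). Hence $|\mathcal Z(\nu)|\le Q(\ell(\nu))$ with $Q(r)=1+2r(2+4r)(4r)^{2K}$. By Lemmas 6 and 5 there are $C,t$ with $\|\lambda_N(f)\|\le C\|f(1+\ell)^t\|_2$ on $C_c(N)$.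

**Step 3: from $N$ to $G$.** Write $f=\sum_{e\in F}f_e\,e$ with $f_e\in C_c(N)$. With respect to $\ell^2(G)=\bigoplus_{e\in F}\ell^2(Ne)$ the block of $\lambda(f)$ from $\ell^2(Ne')$ to $\ell^2(Ne'')$ is, with $e=e''e'^{-1}$, the map $\delta_{\nu'e'}\mapsto\sum_\nu f_e(\nu)\delta_{\nu(e\cdot\nu')e''}$, that is, a unitary followed by $\lambda_N(f_e)$. So its norm is $\|\lambda_N(f_{e''e'^{-1}})\|$, and $\|\lambda(f)\|\le\|\lambda_F(\varphi)\|$ with $\varphi(e)=\|\lambda_N(f_e)\|$. We have $|e|\le\ell(\nu e)$ and $\ell(\nu)\le\ell(\nu e)+|e|\le2\ell(\nu e)$. Haagerup's inequality and Step 2 give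
$$\|\lambda(f)\|\le2\|\varphi(1+|\cdot|)^2\|_2\le2C\Bigl(\sum_{\nu,e}|f(\nu e)|^2(1+\ell(\nu))^{2t}(1+|e|)^4\Bigr)^{1/2}\le2^{t+1}C\|f(1+\ell)^{t+2}\|_2.\qquad\square$$

## 9. Gates and separators in the graph of sheets

We now turn to lengths. An element $x=(\nu,e)$ may lie on a complicated sheet $\nu$, and the task of this section is to find bottlenecks through which every path to $\nu$ must pass. Let $\mathcal G$ be the graph on $N$ with edges $\mu-\mu s_y$ (labeled by the toggle $y\in F$). A path in $\mathrm{Cay}(G,S)$ induces a path of sheets in $\mathcal G$.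

**Lemma 8 (gates).** Let $B$ be a block in the component $\kappa$ and $\nu\in N\setminus H_B$. There are a leaf group $Y$ of (S2), with edge group $E$, and $h_0\in H_B$ such that on every path in $\mathcal G$ from an element of $H_B$ to $\nu$, the last sheet in $H_B$ lies in $h_0E$, and the next toggle $y$ satisfies: $y\in\mathrm{Pt}_{B,q}\setminus\{q\}$ if $Y=N_{B,q}$; $y\notin\kappa$ if $Y=N^{(\kappa)}$. Replacing $\nu$ by $h\nu$, $h\in H_B$, replaces $h_0E$ by $hh_0E$ and keeps $Y$.

*Example.* Let $\nu=s_qs_y$ with $q\in P_B$, $y\notin\kappa$. The path $1,s_q,s_qs_y$ shows that the gate has $Y=N^{(\kappa)}$ and $h_0E=\{s_q\}$: every path from $H_B$ to $\nu$ leaves $H_B$ for the last time from the sheet $s_q$.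

*Proof.* Let $o$ be the vertex $H_B$ of the Bass–Serre tree of (S2). For $\mu\notin H_B$ let the gate of $\mu$ be the first edge of $[o,\mu o]$, i.e. a leaf group $Y$ and a coset $h_0E$, $h_0\in H_B$.

**Step 1: the gate does not change off $H_B$.** Let $\mu,\mu s_y\notin H_B$. If $y\in P_B$, then $\mu s_yo=\mu o$. Otherwise $s_y$ lies in a leaf group $Y'$, and $\mu o,\mu s_yo$ are equal or both adjacent to the vertex $\mu Y'$; the connection through $\mu Y'$ avoids $o$. So $\mu$ and $\mu s_y$ have the same gate.

**Step 2: the gate when leaving $H_B$.** Let $\varepsilon\in H_B$ and $\varepsilon s_y\notin H_B$. Then $y\notin P_B$ and $s_y\in Y'\setminus E'$ for a leaf group $Y'$ ($Y'=N_{B,q}$ if $y\in\mathrm{Pt}_{B,q}$, and then $y\ne q$; $Y'=N^{(\kappa)}$ if $y\notin\kappa$). The path $o,\varepsilon Y',\varepsilon s_yo$ is geodesic, so the gate of $\varepsilon s_y$ is $(\varepsilon E',Y')$.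

On a path from $H_B$ to $\nu$, apply Step 2 at the last departure from $H_B$ and Step 1 afterwards: the pair found in Step 2 is the gate of $\nu$. The last claim holds because $h$ fixes $o$. $\square$

**Definition (separators).** Let $\mathcal N=\{1\}\cup\{s_y:y\in F\}$. For $\nu\notin\mathcal N$ let $\mathcal C_\nu$ be the component of $\mathcal G\setminus\mathcal N$ containing $\nu$, and $\Sigma(\nu)$ the set of elements of $\mathcal N$ adjacent to $\mathcal C_\nu$. On a path from sheet $1$ to $\nu$, the last sheet in $\mathcal N$ belongs to $\Sigma(\nu)$.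

*Example.* Let $p,B_1,q,B_2,y$ be a path in $\mathcal F$ and $\nu=s_ps_y$. It is adjacent to $s_p$. With $s_qs_y=s_{y_2}$ in $H_{B_2}$ we also have $\nu=(s_ps_q)s_{y_2}$, and $s_ps_q\in H_{B_1}\subset\mathcal N$; so $\nu$ is adjacent to $s_ps_q$ as well. ($\nu\notin\mathcal N$: by (S1) at $q$ the product $s_ps_y$ is reduced of length two, while every element of $\mathcal N$ lies in one factor.) The lemma says that there are never more than two.

**Lemma 9 (separators).** $|\Sigma(\nu)|\le2$ and $1\notin\Sigma(\nu)$.

*Proof.* All neighbors of $1$ are in $\mathcal N$, so $1\notin\Sigma(\nu)$. Let $s_p\in\Sigma(\nu)$ and $s_ps_y\in\mathcal C_\nu$. Since $s_ps_y\notin\mathcal N$, $p\ne y$ and $p,y$ lie in no common block (otherwise $s_ps_y$ would lie in some $H_B\subset\mathcal N$). Let $p\in\kappa$. In both cases below we exhibit a set $\mathcal W\ni s_ps_y$, disjoint from $\mathcal N$, and find all exits from it.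

**Case (i): $y\notin\kappa$.** In $N=N_\kappa*N^{(\kappa)}$ let $\mathcal W$ be the set of elements whose normal form has length $\ge2$ and first syllable $s_p$. Then $s_ps_y\in\mathcal W$. Every $s_{y'}$ lies in a factor, so $\mathcal W\cap\mathcal N=\emptyset$. Right multiplication by $s_{y'}$ appends a syllable, changes the last one, or cancels it; it leads out of $\mathcal W$ only by canceling the second of two syllables, and then the result is $s_p\in\mathcal N$. So $\mathcal C_\nu\subset\mathcal W$ and $\Sigma(\nu)=\{s_p\}$.

**Case (ii): $y\in\kappa$.** The path in $\mathcal F$ from $p$ to $y$ is $p,B_1,q,B_2,\dots,y$ with $B_1\ne B_2$ and $q\ne p,y$. Use (S1) at $q$ with $C=\langle s_q\rangle$: $s_p\in N_{q,B_1}\setminus C$ and $s_y\in N_{q,B_2}\setminus C$. Let $\mathcal W$ be the set of elements with a reduced form $\pi_1\cdots\pi_l$, $l\ge2$, $\pi_1\in s_pC$. Then $s_ps_y\in\mathcal W$. Elements of $\mathcal N$ lie in single factors, so $\mathcal W\cap\mathcal N=\emptyset$. Right multiplication of $\pi_1\cdots\pi_l$ by $s_{y'}$, which lies in a factor,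 changes $\pi_l$ to another element outside $C$, or appends a syllable, or has $\pi_ls_{y'}\in C$. In the last case, if $l\ge3$, this element of $C$ is absorbed into $\pi_{l-1}$ and the result is in $\mathcal W$; if $l=2$, the result is in $s_pC$. Now $s_pC=\{s_p,s_ps_q\}\subset\mathcal N$, since $p,q\in P_{B_1}$. So $\mathcal C_\nu\subset\mathcal W$ and $\Sigma(\nu)\subset\{s_p,s_ps_q\}$. $\square$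

## 10. Which lamps a geodesic toggles

We want to know how a geodesic reaches a sheet $s_p$. The direct way is to toggle $p$. The next lemma says that any other way uses only lamps of one block through $p$, and multiplies them inside that finite group.

**Lemma 10.** Let $\gamma$ be a geodesic in $\mathrm{Cay}(G,S)$ from $(1,v)$ to $(s_p,z)$. Its toggle sequence is $(p)$, or $(q_1,\dots,q_m)$ with $m\ge2$, all $q_i\in P_B\setminus\{p\}$ for one block $B\ni p$, $q_i\ne q_{i+1}$, and $s_{q_1}\cdots s_{q_m}=s_p$.

*Proof.* We use one economy principle throughout.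

(DP) *No proper subsequence of the toggle sequence has product $s_p$.* Otherwise keep all moves and only those toggles, and obtain a shorter path with the same ends.

**Step 1: all toggles lie in one $\mathcal K_{p,B}$, or the sequence is $(p)$.** If $p$ is toggled, the sequence is $(p)$ by (DP). Assume it is not, and let $p\in\kappa$. Each toggle $y$ lies in exactly one $\mathcal K_{p,B}$, or $y\notin\kappa$. Group the toggles into maximal runs (syllables) in the factors of (S1) at $p$. Suppose there are at least two syllables. As the total product lies in $\langle s_p\rangle$, the normal form theorem says that some syllable has product in $\langle s_p\rangle=\{1,s_p\}$. Deleting it (if its product is $1$), or keeping only it (if it is $s_p$), contradicts (DP). So there is one syllable. It does not come from toggles outside $\kappa$, as $s_p\notin N^{(\kappa)}$. So all toggles lie in $\mathcal K_{p,B}=\bigsqcup_{q\in P_B\setminus p}\mathrm{Pt}_{B,q}$ for one $B\ni p$.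

**Step 2: runs in the branches of $B$ have products $s_q$.** Group the toggles into maximal runs lying in one $\mathrm{Pt}_{B,q}$: syllables with products $\pi_j\in N_{B,q_j}$, $j=1,\dots,m$, with $q_j\ne q_{j+1}$, $q_j\ne p$. Since $N_{B,q}\cap H_B=\langle s_q\rangle\not\ni s_p$ for $q\ne p$, we have $m\ge2$. Call $j$ bad if $\pi_j\notin\langle s_{q_j}\rangle$ and good otherwise; if $j$ is good, $\pi_j=s_{q_j}$ by (DP), since a syllable with product $1$ could be deleted.

Suppose there are bad $j_1<\dots<j_l$, $l\ge1$, and let $h_i\in H_B$ be the product of the good syllables between $j_i$ and $j_{i+1}$. The total product is in $H_B$, so the normal form theorem for (S2) gives $i$ with $q_{j_i}=q_{j_{i+1}}=:q$ and $h_i\in\langle s_q\rangle$. There is at least one good syllable in between, since adjacent syllables have different leaves. So $h_i\ne1$ by (DP), and $h_i=s_q$. As $q_{j_i+1}\ne q$, a single good syllable in between would have the wrong product; there are at least two.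

Let $y$ be the last toggle of syllable $j_i$ and $y'$ the first of syllable $j_{i+1}$; the toggles strictly between them have product $s_q$. Picking one toggle in each intermediate syllable, we see at least three transitions between sets $\mathrm{Pt}_{B,\cdot}$ with different leaves. By Lemma 4 and the projection formula for $T_B$, applied to each transition, this takes at least
$$d(y,\hat y)+3(2-4\omega)\rho_B+d(\hat y',y')$$
moves. Replace this part by $y\to q$, toggle at $q$, $q\to y'$, which costs at most $d(y,\hat y)+2\omega\rho_B+1+d(\hat y',y')$ by Lemma 4, since $y,y'\in\mathrm{Pt}_{B,q}$. This gives a shorter path with the same ends, a contradiction. So $\pi_j=s_{q_j}$ for all $j$.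

**Step 3: every syllable is a single toggle.** Suppose syllable $j$ does not consist of the single toggle $q_j$. By (DP) it does not contain $q_j$. Consider the geodesic subpath from just before its first toggle to just after its last toggle; after translation of the sheet it runs from sheet $1$ to sheet $s_{q_j}$ and does not toggle $q_j$. By Step 1 and the first part of Step 2, applied to this subpath, its toggles lie in $\mathcal K_{q_j,B'}$ for some $B'\ni q_j$, and in at least two different sets $\mathrm{Pt}_{B',r}$, $r\in P_{B'}\setminus q_j$. Also $B'\ne B$, since these toggles lie in $\mathrm{Pt}_{B,q_j}$, which is disjoint from $\mathcal K_{q_j,B}$.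

Reversing $\gamma$ and translating by $s_p$ if necessary, we may assume $j<m$. Let $f\in\mathrm{Pt}_{B',r_1}$ be the first toggle of syllable $j$, let $f'$ be a later toggle of it in $\mathrm{Pt}_{B',r_2}$, $r_2\ne r_1$, and let $Y\in\mathrm{Pt}_{B,q_{j+1}}$ be the first toggle of syllable $j+1$. The $\mathcal F$-path from $q_j$ to $Y$ starts $q_j,B,\dots$, so it avoids $B'$ (which is adjacent to $q_j$, and $\mathcal F$ has no cycles); hence $Y\in\mathrm{Pt}_{B',q_j}$. With projections to $T_{B'}$, Lemma 4 applied to the transitions $f\to f'$ (leaves $r_1\ne r_2$) and $f'\to Y$ (leaves $r_2\ne q_j$) shows that the part of $\gamma$ from just before the toggle at $f$ to just before the toggle at $Y$ has at least $d(f,\hat f)+2(2-4\omega)\rho_{B'}+d(\hat Y,Y)$ moves and at least $2$ toggles. Its toggles have product $s_{q_j}$. Replacing it by $f\to q_j$, toggle, $q_j\to Y$ costs at most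
$$d(f,\hat f)+2\rho_{B'}+\omega\rho_{B'}+d(\hat Y,Y)+1,$$
because $\hat f,q_j\in T_{B'}$, $\operatorname{diam}T_{B'}\le2\rho_{B'}$ and $d(\hat Y,q_j)\le\omega\rho_{B'}$. This is less, a contradiction. $\square$

A detour through $m\ge2$ lamps costs long walks between leaves. It can pay off only if the start or the end of the geodesic lies deep in the block. This is the next lemma.

**Lemma 11.** In the second case of Lemma 10 let $g$ be the root of $B$, $\rho=\rho_B$, and $\hat v,\hat z$ the projections to $T_B$. Then
$$d(\hat v,q_1)+\sum_{i<m}d(q_i,q_{i+1})+d(q_m,\hat z)+m\le d(\hat v,p)+d(p,\hat z)+1, \tag{7}$$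
and one of the following holds:

(A) $\hat v\in[g,q_1]$ has depth $>\rho/3$;

(B) (A) fails, $m=2$, and $\hat z\in[g,q_2]$ has depth $>\rho/3$.

*Proof.* Inequality (7) compares $\gamma$ with $v\to p$, toggle, $p\to z$; the terms $d(v,\hat v)$ and $d(\hat z,z)$ cancel. Write $k=k_B$. Suppose (A) fails. Then $[g,\hat v]\cap[g,q_1]$ has length $\le\rho/3$: either $\hat v\in[g,q_1]$ has depth $\le\rho/3$, or $\hat v\notin[g,q_1]$ lies on another $[g,q]$ and the intersection has length $<k<\rho/3$. So $d(\hat v,q_1)\ge|\hat v|_B+\rho-\frac{2\rho}3=|\hat v|_B+\frac\rho3$, while $d(\hat v,p)\le|\hat v|_B+\rho$.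

If $m\ge3$, then by (5) the left side of (7) is $\ge|\hat v|_B+\frac\rho3+(4\rho-4k)+d(q_m,\hat z)+3$. Since $d(p,\hat z)\le2\rho+d(q_m,\hat z)$, the right side is $\le|\hat v|_B+3\rho+d(q_m,\hat z)+1$. As $4k\le4\omega\rho$, this is a contradiction.

If $m=2$ and (B) fails, then in the same way $d(\hat z,q_2)\ge|\hat z|_B+\frac\rho3$ and $d(p,\hat z)\le|\hat z|_B+\rho$. So (7) gives $|\hat v|_B+|\hat z|_B+\frac{2\rho}3+2\rho-2k+2\le|\hat v|_B+|\hat z|_B+2\rho+1$, i.e. $\frac{2\rho}3-2k+1\le0$, a contradiction. $\square$

Fix $n\ge n_0$ from now on and write $\rho=\rho_n$, $k=k_n$, $B_0=(n,1)$, $H=H_{B_0}\cong H_n$, $|H|=2^k$, $\kappa_0$ for the component of $B_0$, and $w(h)=w_n(h)$. So $h=s_{w(h)}$ for $h\in H\setminus1$. We can now say how geodesics starting at the root of $B_0$ reach the elements of $H$; in particular the other blocks through $w(h)$ do not help.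

**Lemma 12.** Let $h\in H\setminus1$, $w=w(h)$, $y\in F$. A geodesic from $(1,1)$ to $(h,y)$ has toggle sequence $(w)$, or $(q_1,q_2)$ with $q_1,q_2\in P_{B_0}$, $s_{q_1}s_{q_2}=h$, where the projection of $y$ to $T_{B_0}$ lies on $[1,q_2]$ at depth $>\rho/3$. In particular $\ell(h)=2\rho+1$.

*Proof.* Apply Lemmas 10 and 11 with $v=1$, $p=w$, $z=y$, and suppose we are in the second case of Lemma 10. If the block is $B_0$, then $\hat v=1$ has depth $0$, so (A) fails and (B) holds, as claimed.

Suppose the block is $B\ne B_0$, $B\ni w$. With projection to $T_B$, $[w,\hat v]=[w,1]\cap T_B\subset T_{B_0}\cap T_B$, so $d(w,\hat v)\le\omega\rho_B$ by Lemma 2. Since $m\ge2$ and $q_1\ne w$, the left side of (7) is $\ge(2\rho_B-2k_B-\omega\rho_B)+(2\rho_B-2k_B)+d(q_m,\hat y)+2$, and the right side is $\le\omega\rho_B+2\rho_B+d(q_m,\hat y)+1$. This is impossible.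

For $y=1$ the projection has depth $0$, so only $(w)$ is possible, and $\ell(h)=|w|+1+|w|=2\rho+1$. $\square$

## 11. At most eight prefixes

When the gate of $\nu$ leads out of the component $\kappa_0$, we shall need to know which directions in $T_{B_0}$ point toward $x=(\nu,e)$. For $v\in F$ put
$$(v|x)=\tfrac12\bigl(|v|+\ell(x)-d(v,x)\bigr).$$
By the triangle inequality $(v|x)\le|v|$. If $x$ were a point of $F$, $(v|x)$ would be $v\wedge x$, and all $v$ with $(v|x)\ge j$ would have the same prefix of length $j$. For general $x$ we get eight prefixes instead of one.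

**Lemma 13.** Let $x=(\nu,e)$, $\nu\notin H$, have gate with respect to $B_0$ given by $h_0=1$ and the leaf $N^{(\kappa_0)}$. For $j\ge1$ let $V_j$ be the set of prefixes of length $j$ of those $v\in T_{B_0}$ with $(v|x)\ge j$. Then $|V_j|\le8$.

*Proof.* For each element of $V_j$ choose such a $v$ and a geodesic $\gamma$ from $v=(1,v)$ to $x$.

**Step 1: cut $\gamma$ at its last lamp sheet.** If $\nu\in\mathcal N$, write $\nu=s_p$ and put $z=e$, $\gamma'=\gamma$. If $\nu\notin\mathcal N$, let $s_p\in\Sigma(\nu)$ be the last sheet of $\gamma$ in $\mathcal N$, $z$ the position of the toggle that finally leaves $\mathcal N$, and $\gamma'$ the part of $\gamma$ up to $(s_p,z)$ just before that toggle. By Lemma 9 at most two $p$ occur. Fix $p$.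

**Step 2: $p\notin\kappa_0$.** This will let us compare blocks through $p$ with $B_0$. There is a path in $\mathcal G$ from $1$ to $s_p$ by the single toggle $p$, and then inside $\mathcal C_\nu$ to $\nu$ (no second part if $\nu=s_p$); it does not return to $1$. By Lemma 8 its last sheet in $H$ is $1$ (the edge group of $N^{(\kappa_0)}$ is trivial), hence is its initial vertex, and the next toggle, $p$, is not in $\kappa_0$. So every block $B\ni p$ is $\ne B_0$.

**Step 3: the first toggle determines the prefix.** Let $t$ be the position of the first toggle of $\gamma$. As $\gamma$ passes through $(1,t)$, $\ell(x)\le|t|+d(v,x)-d(v,t)$; and $(v|x)\ge j$ means $d(v,x)\le\ell(x)+|v|-2j$. So $d(v,t)\le|v|+|t|-2j$, i.e. $v\wedge t\ge j$. Thus $t$ determines the element of $V_j$, and it suffices to count the possible $t$. By Lemma 10 applied to $\gamma'$, $t=p$ or $t=q_1$. The case $t=p$ gives at most one element of $V_j$. In the other case let $B\ni p$ be the block of Lemma 10, with root $g$; hats denote projections to $T_B$.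

**Step 4: type (A) of Lemma 11 gives at most one element.** The idea is that $B$ can be recognized on the path from $p$ to $1$. Let $\hat O$ be the projection of $1$. If $\hat O\ne\hat v$, then $[\hat O,\hat v]\subset[1,v]\subset T_{B_0}$. So by Lemma 2 $d(\hat O,\hat v)\le\omega\rho_B$ in any case. Since $\hat v\in[g,q_1]$ has depth $>\rho_B/3$, the path $[\hat v,\hat O]$ stays at depth $>(\frac13-\omega)\rho_B>k_B$. Hence $\hat O\in[g,q_1]$, and since $p\ne q_1$, $d(p,\hat O)\ge\rho_B+(\frac13-\omega)\rho_B-2k_B\ge\rho_B$. So $[p,1]$ has an initial segment $[p,\hat O]$ of length $\ge\rho_B$ in $T_B$. By Lemma 2 this holds for at most one block $B\ni p$, since for two blocks the shorter of the two initial segments would lie in the overlap. So $B$ is determined by $p$, and $q_1$ is the unique leaf with $\hat O\in[g,q_1]$.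

**Step 5: type (B) with $\nu=s_p$ gives at most one element.** Now $m=2$, $s_{q_1}=s_ps_{q_2}$, and $\hat z\in[g,q_2]$ has depth $>\rho_B/3$; this holds in Step 6 as well. Here $z=e$. As $p\ne q_2$, $d(p,\hat z)\ge\rho_B+\frac13\rho_B-2k_B\ge\rho_B$, so $[p,e]$ has an initial segment of length $\ge\rho_B$ in $T_B$. As before $B$ is determined by $(p,e)$; then $q_2$ from $\hat z$, then $q_1$.

**Step 6: type (B) with $\nu\notin\mathcal N$ gives at most two elements.** The position $z$ now depends on $\gamma$, and we replace it by a point from a short list, using separators a second time. Put $\nu'=s_p\nu\ne1$ and $\Sigma_2=\Sigma(\nu')$ if $\nu'\notin\mathcal N$, $\Sigma_2=\{\nu'\}$ otherwise. Then $|\Sigma_2|\le2$, $1\notin\Sigma_2$, and $\Sigma_2$ depends only on $p$ and $\nu$. The part of $\gamma$ after $\gamma'$, translated by $s_p$, goes from sheet $1$ to sheet $\nu'$, so it visits some sheet $s_P\in\Sigma_2$. That is, $\gamma$ visits after $\gamma'$ the sheet $s_ps_P\ne s_p$. All sheets of $\gamma$ after its departure from $(s_p,z)$ are outside $\mathcal N$,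 so $s_ps_P\notin\mathcal N$: $P\ne p$, and $p,P$ lie in no common block.

The translated subpath from $(1,z)$ until sheet $s_P$ is first reached is a geodesic to some $(s_P,z')$ whose first toggle is at $z$. By Lemma 10, $z=P$, or $z\in P_{B'}$ for a block $B'\ni P$. In the latter case $B'\ne B$ (as $p\in P_B$, $P\in P_{B'}$) and $z,P\in T_{B'}$. The projection of the subtree $T_{B'}$ to $T_B$ is $T_B\cap T_{B'}$ or, if this is empty, a point; so $d(\hat z,\hat P)\le\omega\rho_B$ by Lemma 2. In all cases, then, the path $[\hat z,\hat P]$ stays at depth $>(\frac13-\omega)\rho_B>k_B$, so $\hat P\in[g,q_2]$, and $d(p,\hat P)\ge\rho_B+(\frac13-\omega)\rho_B-2k_B\ge\rho_B$ as $p\ne q_2$. So $[p,P]$ has an initial segment of length $\ge\rho_B$ in $T_B$. By Lemma 2 $B$ is determined by $(p,P)$; then $q_2$ from $\hat P$, then $q_1$. There are at most two $P$.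

Altogether $|V_j|\le2(1+1+2)=8$. $\square$

## 12. Concentration of the length on cosets of $H_n$

**Proposition 14.** There is a constant $A$ depending only on $K$ such that for all $n\ge n_0$ and all $x\in G$ there is $M\in\mathbb R$ with $\ell(hx)\le M$ for all $h\in H$ and
$$\frac1{|H|}\sum_{h\in H}\bigl(1+M-\ell(hx)\bigr)^{2K}\le A .$$

*Proof.* Write $x=(\nu,e)$ and $\mathrm{dev}(h)=M-\ell(hx)$. Since $h^2=1$, $\ell(hx)=d((h,1),x)$. Replacing $x$ by $h_0x$, $h_0\in H$, only permutes the values. In each case we find $M$ with $\mathrm{dev}\ge0$ and a set of at most two *special* elements such that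
$$\#\{h\text{ not special}:\mathrm{dev}(h)\ge2j\}\le16\max(2^{k-j},1)\qquad(j\ge1). \tag{8}$$

**Case I: $\nu\in H$.** This is the computation of Section 4, with the detours of Lemma 12 added. We may take $\nu=1$, $x=z\in F$. Put $M=2\rho+1+|z|$; $h=1$ is special. By the triangle inequality and Lemma 12, $\mathrm{dev}\ge0$. Let $h\ne1$, $w=w(h)$, and use Lemma 12 with $y=z$. For toggles $(w)$,
$$\ell(hz)=\rho+1+d(w,z)=M-2(w\wedge z).$$
For toggles $(q_1,q_2)$, the projection $\hat z$ to $T_{B_0}$ lies on $[1,q_2]$ at depth $\beta>\rho/3\ge k$, so $q_2=:q(z)$ is determined by $z$, and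
$$\ell(hz)=\rho+\bigl(2\rho-2(q_1\wedge q_2)\bigr)+\bigl(\rho-\beta+d(\hat z,z)\bigr)+2\ \ge\ M-2(q_1\wedge q_2),$$
using $|z|=\beta+d(\hat z,z)$ and $\beta\le\rho$ (the difference of the two sides is $2\rho-2\beta+1$). Here $s_{q_1}=hs_{q(z)}$, i.e. $q_1=w(hs_{q(z)})$. Hence
$$\mathrm{dev}(h)\ge2j\ \Rightarrow\ w(h)\wedge z\ge j\ \text{ or }\ w(hs_{q(z)})\wedge q(z)\ge j, \tag{9}$$
the second alternative only if $q(z)$ exists and $hs_{q(z)}\ne1$. By (6) each alternative holds for at most $\max(2^{k-j},1)$ elements $h$, and (8) follows.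

**Case II(a): $\nu\notin H$, gate leaf $N_{B_0,p}$.** The gate reduces this case to Case I with a point $y$ near $p$. We may assume $h_0=1$, so the gate coset is $\{1,s_p\}$. Let $Y=\mathrm{Pt}_{B_0,p}\setminus\{p\}$. By Lemma 8 every path from $(h,1)$ to $x$ passes through some $(\varepsilon,y)$ with $\varepsilon\in\{1,s_p\}$, $y\in Y$, so
$$\ell(hx)=\min_{\varepsilon\in\{1,s_p\},\,y\in Y}\bigl[\ell(h\varepsilon y)+d((\varepsilon,y),x)\bigr].$$
Put $M=2\rho+1+\min_{\varepsilon,y}[\,|y|+d((\varepsilon,y),x)]$. Since $\ell(h\varepsilon y)\le2\rho+1+|y|$, $\mathrm{dev}\ge0$. Let $1,s_p$ be special and $h$ not special. Then $h\varepsilon\notin\{1,s_p\}$, so $w(h\varepsilon)\ne p$. For $y\in Y$, by Lemma 4 the projection of $y$ to $T_{B_0}$ is at distance $\le\omega\rho$ from $p$, hence on $[1,p]$ at depth $\ge(1-\omega)\rho>k$. So $q(y)$, if it occurs, is $p$; also $y\wedge p\ge k$, and, as $w(h\varepsilon)\wedge p<k$, $w(h\varepsilon)\wedge y=w(h\varepsilon)\wedge p$.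

If $\mathrm{dev}(h)\ge2j$, then for a pair $(\varepsilon,y)$ realizing $\ell(hx)$ we have $M\le2\rho+1+|y|+d((\varepsilon,y),x)$, hence $2\rho+1+|y|-\ell(h\varepsilon y)\ge2j$. Then (9), applied to $h\varepsilon$ and $z=y$, gives $w(h\varepsilon)\wedge p\ge j$ or $w(h\varepsilon s_p)\wedge p\ge j$. So $w(h\varepsilon')\wedge p\ge j$ for some $\varepsilon'\in\{1,s_p\}$, and (8) follows from (6).

**Case II(b): $\nu\notin H$, gate leaf $N^{(\kappa_0)}$.** Here Lemma 13 takes the place of the prefix of $z$. We may assume $h_0=1$. Put $M=2\rho+1+\ell(x)$; $h=1$ is special; $\mathrm{dev}\ge0$ by the triangle inequality. Let $h\ne1$. By Lemma 8 a geodesic from $(h,1)$ to $x$ passes through some $(1,y)$ just before finally leaving the sheets in $H$. Translating its part up to $(1,y)$ by $h$, we get a geodesic from $(1,1)$ to $(h,y)$, and Lemma 12 applies.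

* Toggles $(w)$, $w=w(h)$: the geodesic passes through $(1,w)$ and $\ell(hx)=\rho+1+d(w,x)$. So $\mathrm{dev}(h)=\rho+\ell(x)-d(w,x)=2(w|x)$. If $\mathrm{dev}(h)\ge2j$, the length-$j$ prefix of $w(h)$ lies in $V_j$. By Lemma 13 and (6) there are at most $8\max(2^{k-j},1)$ such $h$.
* Toggles $(q_1,q_2)$: the geodesic passes through $(1,q_2)$, so $\ell(hx)=\rho+(2\rho-2(q_1\wedge q_2))+2+d(q_2,x)$ and $\mathrm{dev}(h)=\ell(x)-\rho-d(q_2,x)+2(q_1\wedge q_2)-1\le2(q_1\wedge q_2)-1$. Thus $\mathrm{dev}(h)\ge2j$ implies $q_1\wedge q_2\ge j$. As $\mathrm{dev}(h)\ge0$ and $q_1\wedge q_2<k$, $(q_2|x)=\frac12\bigl(2\rho+\mathrm{dev}(h)-2(q_1\wedge q_2)+1\bigr)\ge\rho-k\ge k$. So the length-$k$ prefix of $q_2$, which determines the leaf $q_2$, lies in $V_k$: at most $8$ choices for $q_2$. Given $q_2$, $h=s_{q_1}s_{q_2}$ with $q_1\wedge q_2\ge j$: at most $\max(2^{k-j},1)$ choices by (6).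

So (8) holds in all cases.

**From the tail bound to moments.** The bound (8) controls all but boundedly many $h$; for the remaining ones we need a bound on $\mathrm{dev}$ itself. By (8) with $j=6$, at most $16\cdot2^{k-6}=2^{k-2}<2^k-2$ non-special $h$ have $\mathrm{dev}(h)\ge12$, so some non-special $h'$ has $\mathrm{dev}(h')<12$. Since $|\ell(hx)-\ell(h'x)|\le d(h,h')=\ell(hh')\le2\rho+1$, we get $\mathrm{dev}\le2\rho+13$ on $H$. By (8) with $j=k$, at most $16+2$ elements are special or have $\mathrm{dev}\ge2k$. They contribute at most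
$$18(2\rho+14)^{2K}\le18(3\rho)^{2K}\le18\cdot9^K|H|$$
to $\sum_h(1+\mathrm{dev}(h))^{2K}$, as $\rho^{2K}\le|H|$ by (4). The remaining elements with $\mathrm{dev}<2$ contribute at most $3^{2K}|H|$. Those with $2j\le\mathrm{dev}<2j+2$, $1\le j<k$, contribute at most $16\cdot2^{k-j}(2j+3)^{2K}$ by (8). So
$$A=18\cdot9^K+3^{2K}+16\sum_{j\ge1}(2j+3)^{2K}2^{-j}$$
works. $\square$

**Proof of the Theorem.** The pair $(G,\ell)$ of Section 7 is a finitely generated pair, and by Proposition 7 it has rapid decay. The subgroups $H_{(n,1)}\cong H_n$, $n\ge n_0$, of $G$ have the pairwise distinct orders $2^{4Kn}$, and by Proposition 14 they satisfy (2) with one constant $A$. By Proposition 1 none of $(C_c(G),L_1),\dots,(C_c(G),L_K)$ is a compact quantum metric space. $\blacksquare$
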